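\title{Self-dual modules with Specht filtrations need not lift to characteristic zero}

\begin{abstract}
Let $k$ be an algebraically closed field of characteristic $p>3$. Hemmer asked whether indecomposable self-dual modules for symmetric groups that have Specht filtrations lift to characteristic zero. We show that the answer is no for every $p>3$. More precisely, every indecomposable self-dual $k\Sigma_d$-module with a Specht filtration lifts if and only if $d<2p$. The counterexample for $d=2p$ is a direct summand of a three-layer extension built from the permutation module on the perfect matchings of $2p$ points and its sign twist. The obstruction to lifting is detected on a subgroup $(C_p\times C_p)\rtimes\mathbb F_p^\times$ of $\Sigma_{2p}$.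
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $k$ is an algebraically closed field of characteristic $p>3$, modules are finite dimensional, $\Sigma_d$ is the symmetric group on $d$ letters and $\varepsilon$ is its sign character. For a partition $\lambda$ of $d$ let $S^\lambda$ be the Specht module over $k\Sigma_d$ and let $S_\lambda=(S^\lambda)^*$ be the dual Specht module. A $k\Sigma_d$-module $M$ has a \emph{Specht filtration} if there are submodules $0=M_0\subset M_1\subset\dots\subset M_r=M$ with each $M_i/M_{i-1}$ isomorphic to a Specht module; \emph{dual Specht filtrations} are defined in the same way with the modules $S_\lambda$. The module $M$ is \emph{self-dual} if $M\cong M^*$. A self-dual module with a Specht filtration also has a dual Specht filtration, obtained by dualizing.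

Let $\Gamma$ be a finite group. A $k\Gamma$-module $M$ \emph{lifts to characteristic zero}, or simply \emph{lifts}, if there are a complete discrete valuation ring $\mathcal O$ with residue field $k$ and fraction field of characteristic zero, and an $\mathcal O\Gamma$-lattice $\hat M$ (an $\mathcal O\Gamma$-module that is free of finite rank over $\mathcal O$), such that $\hat M\otimes_{\mathcal O}k\cong M$. The ring $\mathcal O$ may depend on $M$, so to say that $M$ does not lift is to say that it lifts over no such ring. We write $\pi$ for a uniformizer of $\mathcal O$ and $K$ for its fraction field.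

The following question is posed by Hemmer \cite{Hemmer}.

\medskip
\noindent\textbf{Question.} \emph{For $p>3$, does every indecomposable self-dual $k\Sigma_d$-module with a Specht filtration lift to characteristic zero?}
\medskip

There are good reasons to expect a positive answer. Specht modules are defined over $\mathbb Z$, so each layer of a Specht filtration lifts. The Brauer character of a module with a Specht filtration is therefore the restriction of an ordinary character to the $p$-regular elements, and characters give no obstruction. The natural examples also lift. For partitions $\lambda\vdash a$ and $\mu\vdash b$ with $a+b=d$, the \emph{signed permutation module} is $M^{(\lambda\mid\mu)}=\operatorname{Ind}_{\Sigma_\lambda\times\Sigma_\mu}^{\Sigma_d}(k\boxtimes\varepsilon)$, where the Young subgroup $\Sigma_\lambda\le\Sigma_a$ acts trivially and $\Sigma_\mu\le\Sigma_b$ acts by the sign; its indecomposable summands are the \emph{signed Young modules}. For $p>3$ these are known to be self-dual, to have both Specht and dual Specht filtrations, and to lift. Every trivial source module, that is, every indecomposable summand of a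 permutation module, lifts as well. Finally, small degrees agree with the guess: for $d<p$ the algebra $k\Sigma_d$ is semisimple, and we shall see that for $d<2p$ the only modules in question are projective modules and simple Specht modules.

What remains uncontrolled is the way in which the layers are glued together, and this is where lifting can fail.

\begin{theorem}\label{thm:main}
Let $p>3$. There is an indecomposable self-dual $k\Sigma_{2p}$-module $M$ with a Specht filtration which does not lift to characteristic zero.
\end{theorem}

\begin{theorem}\label{thm:range}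
Let $p>3$. Every indecomposable self-dual $k\Sigma_d$-module with a Specht filtration lifts to characteristic zero if and only if $d<2p$. For each $d\ge 2p$ there is such a module $M_d$ for which no $M_d^{\oplus m}$ $(m\ge1)$ lifts.
\end{theorem}

A lift of a module restricts to a lift over any subgroup, so one looks for an obstruction on a small subgroup. A group of order $p$ gives none. Its indecomposable modules are $k[x]/(x-1)^n$ for $1\le n\le p$, with a generator acting as $x$, and if $\mathcal O$ contains a primitive $p$-th root of unity $\zeta$, then $\mathcal O[x]/\prod_{i=0}^{n-1}(x-\zeta^i)$ is a lift. The Sylow $p$-subgroups of $\Sigma_d$ first become noncyclic at $d=2p$, where a Sylow subgroup is $Q\cong C_p\times C_p$.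

The proof has a local and a global part. In Section~\ref{sec:local} we attach to every square matrix $T$ over $k$ a module $J(T)$ for the group $N=Q\rtimes\mathbb F_p^\times$ and show that $J(T)$ lifts only if $T$ is diagonalizable with eigenvalues in $\mathbb F_p$. In particular a nonzero nilpotent $T$ obstructs lifting. The global task is to find a self-dual $k\Sigma_{2p}$-module with a Specht filtration in which such a $J(T)$ occurs, and occurs in such a way that a lift of the whole would force a lift of $J(T)$. Section~\ref{sec:tools} contains the lemmas that split off summands and their lifts, and Section~\ref{sec:specht} those that produce Specht filtrations. The module is constructed from perfect matchings in Section~\ref{sec:X}, and Theorem~\ref{thm:main} is proved in Section~\ref{sec:restrict} by restricting it to $N$. Section~\ref{sec:range} treats all degrees $d$.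

\section{An obstruction to lifting for $(C_p\times C_p)\rtimes\mathbb F_p^\times$}\label{sec:local}

Let $Q=P\times A$, where $P=\langle g\rangle$ and $A=\langle a\rangle$ have order $p$. Let $C=\{h_c:c\in\mathbb F_p^\times\}\cong\mathbb F_p^\times$ act on $Q$ by $h_cqh_c^{-1}=q^c$, and let $N=Q\rtimes C$. For $c\in\mathbb F_p^\times$ let $\sigma_c$ be the automorphism $a\mapsto a^c$ of the group ring of $A$, over $k$ or over $\mathcal O$, and let it act on matrices entry by entry. We study $kN$-modules that are free over $kA$ with a basis fixed by $C$. In such a module only the action of $g$ is not prescribed.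

\subsection*{Truncated logarithm and exponential}
The action of $C$ on $kA$ and on $kP$ is diagonalized by a logarithm. For an element $z$ of a $k$-algebra with $z^p=0$ put
\[
\ell(1+z)=\sum_{i=1}^{p-1}\frac{(-1)^{i-1}z^i}{i},\qquad \exp_p(z)=\sum_{i=0}^{p-1}\frac{z^i}{i!}.
\]
An element $x$ with $x^p=1$ has $(x-1)^p=0$, so $\ell(x)$ is defined.

\begin{lemma}\label{lem:log}
Let $z^p=0$ and let $c\ge0$ be an integer. Then
\[
\ell((1+z)^c)=c\,\ell(1+z),\quad \exp_p(cz)=\exp_p(z)^c,\quad \ell(\exp_p(z))=z,\quad \exp_p(\ell(1+z))=1+z,
\]
and $\ell(1+z)=zu$ for a unit $u$ that is a polynomial in $z$.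
\end{lemma}

\begin{proof}
All four identities are equations between polynomials in $z$ with coefficients in $\mathbb Z_{(p)}$, so it suffices to prove them in $\mathbb Z_{(p)}[z]/(z^p)$, which embeds in $\mathbb Q[[z]]/(z^p)$. There $\ell$ agrees with $\log$ on $1+(z)$ and $\exp_p$ agrees with $\exp$ on $(z)$, because the omitted terms lie in $(z^p)$, and the identities hold for $\log$ and $\exp$. For the last claim, $u=1-z/2+\cdots$ is $1$ plus a nilpotent element.
\end{proof}

Put $y=\ell(a)\in kA$. Since $kA=k[z]/(z^p)$ with $z=a-1$, and $y$ is $z$ times a unit, the elements $1,y,\dots,y^{p-1}$ form a basis of $kA$ and $y^p=0$. Lemma~\ref{lem:log} gives $\ell(a^j)=jy$, and in particular $\sigma_c(y)=cy$.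

\subsection*{The modules $J(T)$}
For $T\in M_n(k)$ let $J(T)=(kA)^n$, with $A$ acting by multiplication, $h_c$ acting by $\sigma_c$ on each coordinate, and $g$ acting by the matrix $\exp_p(yT)\in M_n(kA)$. This is a $kN$-module. Indeed $(yT)^p=0$; the matrix $\exp_p(yT)-1$ has $p$-th power zero because it is divisible by $y$, so $g^p$ acts as $1$; and $h_cgh_c^{-1}$ acts by $\sigma_c(\exp_p(yT))=\exp_p(cyT)=\exp_p(yT)^c$. By Lemma~\ref{lem:log}, $\ell(g)$ acts on $J(T)$ by the matrix $yT$. Similar matrices give isomorphic modules, and $J(T\oplus T')=J(T)\oplus J(T')$.

\begin{lemma}\label{lem:normal}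
Let $U$ be a $kN$-module with a $kA$-basis $w_1,\dots,w_n$ of vectors fixed by $C$. Then the matrix of $\ell(g)$ in this basis is $yT$ for some $T\in M_n(k)$, and $U\cong J(T)$.
\end{lemma}

\begin{proof}
As $g$ commutes with $A$, we can write $\ell(g)w_j=\sum_i\Theta_{ij}w_i$ with $\Theta\in M_n(kA)$. Apply $h_c$. On the left, $h_c\ell(g)w_j=\ell(g^c)h_cw_j=c\,\ell(g)w_j$, and on the right we get $\sum_i\sigma_c(\Theta_{ij})w_i$. So $\sigma_c(\Theta)=c\,\Theta$. Write $\Theta=\sum_{i=0}^{p-1}y^i\Theta_i$ with $\Theta_i\in M_n(k)$. Then $c^i\Theta_i=c\,\Theta_i$. For a generator $c$ of $\mathbb F_p^\times$ we have $c^i=c$ only if $i\equiv1\pmod{p-1}$, and in the range $0\le i\le p-1$ this means $i=1$. So $\Theta=yT$ with $T=\Theta_1$, and $g=\exp_p(\ell(g))$ acts by $\exp_p(yT)$.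
\end{proof}

\subsection*{Lifts of $J(T)$}
A lift of $J(T)$ has the same shape as $J(T)$ itself. Fix a primitive $p$-th root of unity $\zeta$ in an algebraic closure of $K$. For $B\in M_n(\mathcal OA)$ and $c\in\mathbb Z$ let $B(\zeta^c)\in M_n(K(\zeta))$ be the image of $B$ under the ring homomorphism $a\mapsto\zeta^c$.

\begin{lemma}\label{lem:liftshape}
Let $\hat U$ be an $\mathcal ON$-lattice with $\hat U\otimes_{\mathcal O}k\cong J(T)$, $T\in M_n(k)$. Then $\hat U$ has an $\mathcal OA$-basis that reduces to the standard basis of $J(T)$ and in which the matrix $B\in M_n(\mathcal OA)$ of $g$ satisfies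
\[
B^p=1,\qquad B(\zeta^c)=B(\zeta)^c\quad\text{for all }c\in\mathbb Z .
\]
\end{lemma}

\begin{proof}
The standard basis vectors $w_1,\dots,w_n$ of $J(T)$ are fixed by $C$. Since $|C|=p-1$ is invertible in $\mathcal O$, averaging arbitrary lifts over $C$ gives lifts $\hat w_i\in\hat U$ that are fixed by $C$. The $\mathcal OA$-linear map $(\mathcal OA)^n\to\hat U$ defined by the $\hat w_i$ is onto modulo $\pi$, hence onto by Nakayama's lemma, and both sides are free over $\mathcal O$ of rank $pn$. So it is an isomorphism. Let $g\hat w_j=\sum_iB_{ij}\hat w_i$. As $g$ is $\mathcal OA$-linear, the matrix of $g^c$ is $B^c$, and $B^p=1$. Applying $h_c$ and using $h_cg\hat w_j=g^ch_c\hat w_j=g^c\hat w_j$, we get $\sigma_c(B)=B^c$ for $1\le c\le p-1$. Sending $a$ to $\zeta$ gives $B(\zeta^c)=B(\zeta)^c$ for these $c$. Sending $a$ to $1$ with $c=2$ gives $B(1)=B(1)^2$, and $B(1)$ is invertible, so $B(1)=1$; this is the case $c=0$. Both sides of the claimed identity depend only on $c$ modulo $p$.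
\end{proof}

The group $C$ enters exactly here: it ties together the values of $B$ at the $p$ characters of $A$, so that the single matrix $B(\zeta)$ determines all of them. The case $n=1$ shows what this implies.

\begin{example}\label{ex:rankone}
Let $T=(t)$ with $t\in k$, so that $J(t)=kA$ and $g$ acts as multiplication by $\exp_p(ty)$. If $t=j\in\mathbb F_p$, then $\exp_p(jy)=\exp_p(\ell(a^j))=a^j$. In this case $a$, $g$ and $h_c$ all permute the basis $A$ of $kA$, so $J(j)$ is a permutation module, isomorphic to $k[Q/\langle ga^{-j}\rangle]$ over $Q$, and it lifts to $\mathcal OA$ with the same action.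

Conversely, suppose that $J(t)$ lifts. Then $B\in\mathcal OA$, and $B(\zeta)$ is an element of the field $K(\zeta)$ with $B(\zeta)^p=1$. So $B(\zeta)=\zeta^j$ for some $j$, and $B(\zeta^c)=\zeta^{jc}$ for all $c$. Thus $B$ and $a^j$ have the same value at every character of $A$, whence $B=a^j$. Reducing modulo $\pi$ gives $ty=\ell(g)=\ell(a^j)=jy$, so $t=j$.

The modules $J(t)$ form a family over the affine line in which exactly the $p$ members with $t\in\mathbb F_p$ lift. A nilpotent Jordan block $T$ of size $n$ replaces the parameter $t\in k$ by the parameter $T\in k[T]/(T^n)$: the module $J(T)$ is an infinitesimal deformation of the permutation module $J(0)=k[Q/P]$ along the family, and it is an iterated extension of $n$ copies of $J(0)$. Since the liftable parameters are isolated points, one expects that this deformation does not lift, although each of its layers does.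
\end{example}

\begin{proposition}\label{prop:obstruction}
The $kN$-module $J(T)$ lifts to characteristic zero if and only if $T$ is diagonalizable with all eigenvalues in $\mathbb F_p$.
\end{proposition}

\begin{proof}
If $T$ is of this form, then $J(T)$ is a direct sum of the permutation modules $J(j)$ of Example~\ref{ex:rankone}, and it lifts.

Suppose that $J(T)$ lifts, and let $B$ be as in Lemma~\ref{lem:liftshape}. Write $B=\sum_{j=0}^{p-1}a^jB_j$ with $B_j\in M_n(\mathcal O)$. Then $B(\zeta^c)=\sum_j\zeta^{jc}B_j$, and Fourier inversion over $K(\zeta)$ gives
\[
B_j=\frac1p\sum_{c=0}^{p-1}\zeta^{-jc}B(\zeta^c)=\frac1p\sum_{c=0}^{p-1}\zeta^{-jc}B(\zeta)^c .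
\]
The matrix $B(\zeta)$ satisfies $B(\zeta)^p=1$, so it is diagonalizable with eigenvalues among the $\zeta^i$. On the $\zeta^i$-eigenspace the right-hand side acts as $\frac1p\sum_c\zeta^{(i-j)c}$, which is $1$ for $i=j$ and $0$ otherwise. Hence $B_0,\dots,B_{p-1}$ are pairwise orthogonal idempotents with sum $1$. The formula has $p$ in the denominator, but the $B_j$ are coefficients of $B$ and so have entries in $\mathcal O$. Their reductions $\bar B_j\in M_n(k)$ are again pairwise orthogonal idempotents with sum $1$, and $g$ acts on $J(T)$ by the matrix $\sum_ja^j\bar B_j$. Therefore $g-1$ acts by $\sum_j(a^j-1)\bar B_j$, its $i$-th power acts by $\sum_j(a^j-1)^i\bar B_j$ for $i\ge1$, and $\ell(g)$ acts by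
\[
yT=\sum_j\ell(a^j)\bar B_j=y\sum_jj\bar B_j .
\]
Comparing coefficients of $y$ gives $T=\sum_jj\bar B_j$, which is diagonalizable with eigenvalues in $\mathbb F_p$.
\end{proof}

The module that will appear inside $\Sigma_{2p}$ is the one attached to a Jordan block of size three. We record its properties.

\begin{lemma}\label{lem:J3}
Let $T\in M_3(k)$ satisfy $T^3=0\neq T^2$, and let $J=J(T)$.
\begin{enumerate}
\item[(a)] $J$ is indecomposable as a $kQ$-module, hence as a $kN$-module.
\item[(b)] $J$ is not projective as a $kP$-module.
\item[(c)] No $J^{\oplus m}$ with $m\ge1$ lifts to characteristic zero.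
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $\phi$ be an idempotent $kQ$-endomorphism of $J$. It is $kA$-linear, so $\phi=\sum_iy^i\phi_i$ with $\phi_i\in M_3(k)$, and it commutes with $\ell(g)=yT$. The coefficient of $y$ in $\phi\,yT=yT\phi$ gives $\phi_0T=T\phi_0$. Choose $w\in k^3$ with $T^2w\ne0$. Then $w,Tw,T^2w$ is a basis of $k^3$, so $\phi_0w=f(T)w$ for a polynomial $f$, and $\phi_0=f(T)$ because both commute with $T$. Thus $\phi_0$ is an idempotent of the local ring $k[T]$, so $\phi_0\in\{0,1\}$. Then $\phi$ or $1-\phi$ is an idempotent lying in $yM_3(kA)$, which is a nilpotent ideal, and so is zero.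

(b) We have $\ell(g)^3=y^3T^3=0$ on $J$, and $\ell(g)$ is $g-1$ times a unit of $kP$, so $(g-1)^3J=0$. A nonzero projective $kP$-module is free, and $(g-1)^{p-1}$ does not kill it. As $p-1\ge3$, the module $J|_P$ is not projective.

(c) $J^{\oplus m}=J(T^{\oplus m})$, and $T^{\oplus m}$ is nilpotent and nonzero, hence not diagonalizable. Apply Proposition~\ref{prop:obstruction}.
\end{proof}

\section{Cohomology and splitting lemmas}\label{sec:tools}

In this section $\Gamma$ is a finite group. We write $U\mid V$ if $U$ is isomorphic to a direct summand of $V$, and we use the Krull--Schmidt theorem freely. The following standard facts are needed.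

\begin{enumerate}
\item[(F1)] A $k\Gamma$-module is projective if and only if it is injective, and if and only if its restriction to a Sylow $p$-subgroup is projective. Duals, restrictions, inductions and extensions of projective modules are projective. Projective modules lift, for instance over the Witt vectors of $k$.
\item[(F2)] If $\Gamma_0\le\Gamma$ has index prime to $p$, then restriction $\operatorname{Ext}^i_\Gamma(U,V)\to\operatorname{Ext}^i_{\Gamma_0}(U,V)$ is injective, and its image consists of classes invariant under $N_\Gamma(\Gamma_0)$. If $\Gamma_0$ is normal, the image is the whole space of invariants.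
\item[(F3)] If $\Gamma_0$ is a normal subgroup of order prime to $p$, then $H^i(\Gamma,V)\cong H^i(\Gamma/\Gamma_0,V^{\Gamma_0})$.
\item[(F4)] The spaces $H^1(C_p,k)=\operatorname{Hom}(C_p,k)$ and $H^2(C_p,k)$ are one-dimensional, the second being spanned by the image of $H^1(C_p,\mathbb F_p)$ under the Bockstein map, which is natural in the group. So inversion of $C_p$ acts on both spaces as $-1$.
\item[(F5)] (Shapiro--Mackey) For finite $\Gamma$-sets $\Omega_1,\Omega_2$ and linear characters $\chi_1,\chi_2$ of $\Gamma$,
\[
\operatorname{Ext}^i_\Gamma(k\Omega_1\otimes\chi_1,k\Omega_2\otimes\chi_2)\cong\bigoplus H^i(\Gamma_{(\omega_1,\omega_2)},\chi_1^{-1}\chi_2),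
\]
where $(\omega_1,\omega_2)$ runs over representatives of the $\Gamma$-orbits on $\Omega_1\times\Omega_2$. Indeed the left side is $H^i(\Gamma,k[\Omega_1\times\Omega_2]\otimes\chi_1^{-1}\chi_2)$, and Shapiro's lemma applies to each orbit.
\end{enumerate}

The long exact sequences for $\operatorname{Ext}$ show that if $U$ and $V$ have filtrations such that $\operatorname{Ext}^1$ vanishes from each layer of $U$ to each layer of $V$, then $\operatorname{Ext}^1(U,V)=0$. We call this argument \emph{d\'evissage}.

The first lemma splits a filtered module whose layers split into two parts that do not extend each other.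

\begin{lemma}\label{lem:split}
Let $0=V_0\subseteq V_1\subseteq\dots\subseteq V_n=V$ be $k\Gamma$-modules with $V_j/V_{j-1}=F_j^+\oplus F_j^-$. Suppose that $\operatorname{Ext}^1_\Gamma(F_i^\pm,F_j^\mp)=0$ whenever $i>j$. Then $V=V^+\oplus V^-$ in such a way that, with $V_j^\pm=V_j\cap V^\pm$, we have $V_j=V_j^+\oplus V_j^-$ and $V_j^\pm/V_{j-1}^\pm$ maps isomorphically onto $F_j^\pm$. If the vanishing holds for all $i$ and $j$, then $\operatorname{Ext}^1_\Gamma(V^\pm,V^\mp)=0$.
\end{lemma}

\begin{proof}
The last statement follows from the first by d\'evissage. For the first we use induction on $n$; the case $n=0$ is trivial. Let $V_{n-1}=Z^+\oplus Z^-$ be a decomposition as required, and let $\tilde F^\pm$ be the preimage of $F_n^\pm$ in $V$. The sequence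
\[
0\to V_{n-1}/Z^\pm\to\tilde F^\pm/Z^\pm\to F_n^\pm\to0
\]
is an extension of $F_n^\pm$ by $V_{n-1}/Z^\pm\cong Z^\mp$, which is filtered by the $F_j^\mp$ with $j<n$. By d\'evissage it splits. So there is a submodule $V^\pm$ with $Z^\pm\subseteq V^\pm\subseteq\tilde F^\pm$, $V^\pm\cap V_{n-1}=Z^\pm$ and $V^\pm+V_{n-1}=\tilde F^\pm$. The sum $V^++V^-$ contains $V_{n-1}$ and maps onto $F_n^+\oplus F_n^-$, so it equals $V$. It is direct because $\dim V^\pm=\dim Z^\pm+\dim F_n^\pm$, and these add up to $\dim V$. For $j<n$ we have $V_j\cap V^\pm=V_j\cap Z^\pm$, so the claims about $V_j^\pm$ follow from the inductive hypothesis, and for $j=n$ the quotient $V^\pm/Z^\pm$ maps isomorphically onto $F_n^\pm$.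
\end{proof}

A direct sum may lift although its summands do not, since a lattice need not decompose along with its reduction. This is why Theorem~\ref{thm:range} mentions the powers $M_d^{\oplus m}$, and why an unliftable summand of a restriction is not yet an obstruction. The next lemma says that the vanishing of $\operatorname{Ext}^1$ removes the difficulty.

\begin{lemma}\label{lem:liftsplit}
Let $\hat U$ be an $\mathcal O\Gamma$-lattice with $\hat U\otimes_{\mathcal O}k=U_1\oplus U_2$ and $\operatorname{Ext}^1_\Gamma(U_1,U_2)=0=\operatorname{Ext}^1_\Gamma(U_2,U_1)$. Then $\hat U=\hat U_1\oplus\hat U_2$, where $\hat U_i$ is a lift of $U_i$.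
\end{lemma}

\begin{proof}
Lift a basis adapted to $U_1\oplus U_2$ to a basis of $\hat U$. We improve the basis step by step. Suppose that the representation is
\[
\rho(x)=\begin{pmatrix}\alpha(x)&\pi^i\beta(x)\\ \pi^j\gamma(x)&\delta(x)\end{pmatrix}\qquad(x\in\Gamma)
\]
with $i,j\ge1$, where $\alpha,\beta,\gamma,\delta$ have entries in $\mathcal O$ and the reductions $\bar\alpha,\bar\delta$ afford $U_1,U_2$. At the start $i=j=1$. The upper right blocks of $\rho(xx')=\rho(x)\rho(x')$ give $\beta(xx')=\alpha(x)\beta(x')+\beta(x)\delta(x')$. So $\left(\begin{smallmatrix}\bar\alpha&\bar\beta\\0&\bar\delta\end{smallmatrix}\right)$ is a representation over $k$ with submodule $U_1$ and quotient $U_2$. It splits, which means that $\bar\beta=\bar\alpha\bar s-\bar s\bar\delta$ for a constant matrix $\bar s$ over $k$. Let $s$ be a lift of $\bar s$ and let $u=\left(\begin{smallmatrix}1&\pi^is\\0&1\end{smallmatrix}\right)$. Then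
\[
u\rho u^{-1}=\begin{pmatrix}\alpha+\pi^{i+j}s\gamma&\pi^i(\beta-\alpha s+s\delta-\pi^{i+j}s\gamma s)\\ \pi^j\gamma&\delta-\pi^{i+j}\gamma s\end{pmatrix}.
\]
The upper right block is now divisible by $\pi^{i+1}$, the lower left block is unchanged, and the diagonal blocks are unchanged modulo $\pi$. Exchanging the roles of $U_1$ and $U_2$, we raise $j$ by one with a lower unitriangular matrix congruent to $1$ modulo $\pi^j$. Alternate the two steps. The conjugating matrices tend to $1$, so by completeness of $\mathcal O$ their products converge to a matrix congruent to $1$ modulo $\pi$. It conjugates $\rho$ to a block diagonal representation whose blocks reduce to $\bar\alpha$ and $\bar\delta$.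
\end{proof}

Our constructions give self-dual modules that are not indecomposable, and duality may permute the indecomposable summands of a self-dual module. A summand that is singled out by a property invariant under duality is itself self-dual.

\begin{lemma}\label{lem:pick}
Let $P\le\Gamma_0\le\Gamma$ and let $V$ be a self-dual $k\Gamma$-module. Suppose that $V|_{\Gamma_0}=U\oplus U'$, where $U$ is indecomposable, $U|_P$ is not projective and $U'|_P$ is projective. Then $V$ has an indecomposable self-dual summand $V_1$ with $V_1|_{\Gamma_0}\cong U\oplus U''$ for some $U''\mid U'$.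
\end{lemma}

\begin{proof}
Write $V=V_1\oplus\dots\oplus V_n$ with each $V_i$ indecomposable. By Krull--Schmidt over $\Gamma_0$ we may assume that $V_1|_{\Gamma_0}\cong U\oplus U''$, and cancellation gives $U''\oplus V_2|_{\Gamma_0}\oplus\dots\oplus V_n|_{\Gamma_0}\cong U'$. So $V_1$ is not projective over $P$, while $V_2,\dots,V_n$ are. Now $V_1^*$ is an indecomposable summand of $V^*\cong V$ and is not projective over $P$, so $V_1^*\cong V_1$.
\end{proof}

\section{Specht filtrations and the Schur functor}\label{sec:specht}

We need a supply of modules with Specht filtrations, and we need to know that their summands have Specht filtrations too. Both come from the general linear group, where the corresponding statements are standard.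

Let $E=k^n$ with $n\ge d$ and basis $b_1,\dots,b_n$, and let $\mathcal S=S(n,d)$ be the Schur algebra, whose modules are the polynomial $GL(E)$-modules of degree $d$. For each composition $\mu$ of $d$ with $n$ parts there is an idempotent $\xi_\mu\in\mathcal S$ such that $\xi_\mu V$ is the $\mu$-weight space of $V$, and these are orthogonal with sum $1$. Let $e=\xi_{(1^d,0,\dots,0)}$. Then $e\mathcal Se=k\Sigma_d$, $\mathcal Se\cong E^{\otimes d}$, and $e\mathcal S\xi_\mu\cong M^\mu=\operatorname{Ind}_{\Sigma_\mu}^{\Sigma_d}k$. The \emph{Schur functor} $\Phi(V)=eV$ is exact; on $eV$ the group $\Sigma_d$ acts through the permutation matrices that permute $b_1,\dots,b_d$. For $\lambda\vdash d$ let $\Delta(\lambda)$ be the Weyl module of highest weight $\lambda$ and let $\nabla(\lambda)$ be its contravariant dual. Contravariant duality is an exact duality on $\mathcal S$-modules that fixes the simple modules and $E^{\otimes d}$. A \emph{good filtration} has layers $\nabla(\lambda)$, a \emph{Weyl filtration} has layers $\Delta(\lambda)$, and a module with both is \emph{tilting}. For a sequence $\alpha$ of nonnegative integers with sum $d$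 put $\Lambda^\alpha E=\bigotimes_i\Lambda^{\alpha_i}E$. We use the following standard facts (Green, Donkin, Akin--Buchsbaum--Weyman, Wang, Mathieu).

\begin{enumerate}
\item[(S1)] $\Phi\nabla(\lambda)\cong S^\lambda$, $\Phi\Delta(\lambda)\cong S_\lambda$ and $S_\lambda\otimes\varepsilon\cong S^{\lambda'}$, where $\lambda'$ is the conjugate partition. If $V,V'$ have degrees $a,b$ with $a+b=d$, then $\Phi(V\otimes V')\cong\operatorname{Ind}_{\Sigma_a\times\Sigma_b}^{\Sigma_d}(\Phi V\boxtimes\Phi V')$.
\item[(S2)] Tensor products of modules with good filtrations have good filtrations. Direct summands of modules with good (Weyl) filtrations have good (Weyl) filtrations.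
\item[(S3)] $\Lambda^\alpha E$ is tilting. The module $\Lambda^{\lambda'}E$ has highest weight $\lambda$ with multiplicity one, and there is an exact sequence $0\to\Delta(\lambda)\to\Lambda^{\lambda'}E\to V_\lambda\to0$ in which $V_\lambda$ has a Weyl filtration.
\item[(S4)] (Cauchy) $\operatorname{Sym}^r(V\otimes V')$ has a $GL(V)\times GL(V')$-filtration with layers $\nabla(\lambda)\boxtimes\nabla(\lambda)$.
\end{enumerate}

By (S1), $\Phi$ turns good filtrations into Specht filtrations and Weyl filtrations into dual Specht filtrations.

A \emph{perfect matching} of a set is a partition of it into two-element subsets, called edges. Let $\Omega$ be the set of perfect matchings of a set with $2p$ elements, and put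
\[
W=k\Omega,\qquad W^\varepsilon=W\otimes\varepsilon .
\]
The part of the next lemma that concerns $W$ is due to Paget.

\begin{lemma}\label{lem:paget}
The $k\Sigma_{2p}$-modules $W$ and $W^\varepsilon$ are self-dual and have Specht filtrations.
\end{lemma}

\begin{proof}
Take $d=2p$. As $p\ne2$, we have $E\otimes E=\operatorname{Sym}^2E\oplus\Lambda^2E$, so $\operatorname{Sym}^p(\operatorname{Sym}^2E)$ is a $GL(E)$-summand of $\operatorname{Sym}^p(E\otimes E)$. By (S4), restricted to the diagonal copy of $GL(E)$, the latter has a filtration with layers $\nabla(\lambda)\otimes\nabla(\lambda)$. By (S2) it has a good filtration, and so has its summand $\operatorname{Sym}^p(\operatorname{Sym}^2E)$. The weight space of weight $(1^{2p},0,\dots,0)$ in this summand has as a basis the monomials $\prod_{\{i,j\}\in\omega}(b_ib_j)$ with $\omega\in\Omega$, and $\Sigma_{2p}$ permutes them as it permutes $\Omega$. So $W\cong\Phi(\operatorname{Sym}^p(\operatorname{Sym}^2E))$ has a Specht filtration. A permutation module is self-dual, and so is $\varepsilon$; hence $W$ and $W^\varepsilon$ are self-dual, and $W$ has a dual Specht filtration. Tensoring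 it with $\varepsilon$ gives a Specht filtration of $W^\varepsilon$ by (S1).
\end{proof}

For summands we want to apply (S2), so we must carry a filtered $k\Sigma_d$-module back to the Schur algebra. The right adjoint of $\Phi$ does this, provided that it sends $S_\lambda$ to $\Delta(\lambda)$ and is exact along dual Specht filtrations. Both properties are first checked on the modules $\Lambda^\alpha E$, where they reduce to the cohomology of Young subgroups, and then passed to Weyl modules through (S3). Compare the work of Hemmer and Nakano.

\begin{lemma}\label{lem:summand}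
Direct summands of $k\Sigma_d$-modules with Specht filtrations have Specht filtrations.
\end{lemma}

\begin{proof}
A module has a Specht filtration if and only if its dual has a dual Specht filtration, so it suffices to prove the statement for dual Specht filtrations. Let $\Psi=\operatorname{Hom}_{k\Sigma_d}(e\mathcal S,-)$, the right adjoint of $\Phi$. It is left exact, $\Phi\Psi U=\operatorname{Hom}_{k\Sigma_d}(e\mathcal Se,U)=U$, and since $e\mathcal S\cong\bigoplus_\mu M^\mu$ we have $R^i\Psi(U)\cong\bigoplus_\mu\operatorname{Ext}^i_{\Sigma_d}(M^\mu,U)$ as vector spaces. The unit of the adjunction is $u_V\colon V\to\Psi\Phi V$, $v\mapsto(es\mapsto esv)$. Its kernel $\{v:e\mathcal Sv=0\}$ is the largest submodule of $V$ killed by $e$.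

\emph{Step 1: $u_V$ is injective if $V\subseteq E^{\otimes d}$ or if $V$ has a Weyl filtration.} If a simple module $L$ is a submodule of $E^{\otimes d}\cong\mathcal Se$, then by contravariant duality it is also a quotient, so $eL=\operatorname{Hom}_{\mathcal S}(\mathcal Se,L)\ne0$. Thus no nonzero submodule of $E^{\otimes d}$ is killed by $e$, and $u_V$ is injective for $V\subseteq E^{\otimes d}$. This applies to $\Lambda^\alpha E$, which embeds in $E^{\otimes d}$ by antisymmetrization in each factor, and to $\Delta(\lambda)\subseteq\Lambda^{\lambda'}E$. If $0\to V'\to V\to V''\to0$ is exact with $u_{V'}$ and $u_{V''}$ injective, then $\ker u_V$ meets $V'$ in $0$, so it embeds in $V''$ as a submodule killed by $e$, and it is $0$. Induction on the length of a Weyl filtration finishes the step.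

\emph{Step 2: $u_{\Lambda^\alpha E}$ is an isomorphism and $R^1\Psi(\Phi\Lambda^\alpha E)=0$.} Since $\Phi\Lambda^aE=\varepsilon$ in degree $a$, (S1) gives $\Phi\Lambda^\alpha E\cong M^\alpha\otimes\varepsilon$. The module $M^\mu$ is the permutation module on sequences $(I_i)$ of disjoint sets with union $\{1,\dots,d\}$ and $|I_i|=\mu_i$. The orbit of a pair $((I_i),(I'_j))$ of types $\mu$ and $\alpha$ is determined by the matrix $a_{ij}=|I_i\cap I'_j|$, which has row sums $\mu$ and column sums $\alpha$, and the stabilizer is $\prod_{i,j}\Sigma_{a_{ij}}$. By (F5),
\[
\operatorname{Ext}^r_{\Sigma_d}(M^\mu,M^\alpha\otimes\varepsilon)\cong\bigoplus_{(a_{ij})}H^r\Bigl(\prod_{i,j}\Sigma_{a_{ij}},\varepsilon\Bigr).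
\]
Let $r=0$. As $p\ne2$, a summand is nonzero exactly when the stabilizer contains no transposition, that is, when all $a_{ij}\le1$, and then it is one-dimensional. Such a $0$--$1$ matrix amounts to choosing for each $j$ a subset of $\{1,\dots,n\}$ of size $\alpha_j$ so that $i$ is chosen $\mu_i$ times, and these choices index the standard basis of the $\mu$-weight space of $\Lambda^\alpha E$. Summing over $\mu$, we get $\dim\Psi\Phi\Lambda^\alpha E=\dim\Lambda^\alpha E$, so the injection $u_{\Lambda^\alpha E}$ is an isomorphism. Let $r=1$. The subgroup $\prod\operatorname{Alt}_{a_{ij}}$ of products of even permutations has index a power of $2$, and $\varepsilon$ is trivial on it. By (F2) each summand embeds in $\operatorname{Hom}(\prod\operatorname{Alt}_{a_{ij}},k)$. This is zero, because the abelianization of $\operatorname{Alt}_a$ has order $3$ for $a=3,4$ and is trivial otherwise, and $p>3$.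

\emph{Step 3: $u_V$ is an isomorphism if $V$ has a Weyl filtration.} Apply the left exact functor $\Psi\Phi$ to the sequence in (S3) and identify $\Psi\Phi\Lambda^{\lambda'}E$ with $\Lambda^{\lambda'}E$ by Step~2. Then $\Psi\Phi\Delta(\lambda)$ is the kernel of the composite $\Lambda^{\lambda'}E\to V_\lambda\to\Psi\Phi V_\lambda$. The second map is $u_{V_\lambda}$, which is injective by Step~1, so the kernel is $\Delta(\lambda)$ and $u_{\Delta(\lambda)}$ is an isomorphism. Now let $0\to V'\to V\to V''\to0$ be exact with $u_{V'}$ and $u_{V''}$ isomorphisms. If $x\in\Psi\Phi V$ has image $u_{V''}(v'')$ and $v\in V$ maps to $v''$, then $x-u_V(v)$ lies in $\Psi\Phi V'=u_{V'}(V')$. So $u_V$ is onto, and it is injective as in Step~1. Induction finishes the step.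

\emph{Step 4: $R^1\Psi(S_\lambda)=0$.} The sequence
\[
\Psi\Phi\Lambda^{\lambda'}E\to\Psi\Phi V_\lambda\to R^1\Psi(S_\lambda)\to R^1\Psi(\Phi\Lambda^{\lambda'}E)
\]
is exact. By Steps 2 and 3 the first map is identified with the surjection $\Lambda^{\lambda'}E\to V_\lambda$, and the last term is zero.

\emph{Conclusion.} Let $U$ have a dual Specht filtration with top layer $U/U_0\cong S_\lambda$. By Step~4 and the long exact sequence, $R^1\Psi(U_0)=0$, so $0\to\Psi U_0\to\Psi U\to\Psi S_\lambda\to0$ is exact, and $\Psi S_\lambda\cong\Delta(\lambda)$ by Step~3. By induction $\Psi U$ has a Weyl filtration. If $U=U'\oplus U''$, then $\Psi U'$ is a summand of $\Psi U$ and has a Weyl filtration by (S2). Hence $U'=\Phi\Psi U'$ has a dual Specht filtration.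
\end{proof}

The hypothesis $p>3$ is used in Step~2. For $p=3$ that step fails: a transposition inverts $C_3$ and has sign $-1$, so $H^1(\Sigma_3,\varepsilon)\ne0$ by (F2) and (F4).

\section{A self-dual extension of matching modules}\label{sec:X}

Let $G=\Sigma_{2p}$. The modules $W$ and $W^\varepsilon$ have Specht filtrations, and so has every module built from them by extensions. To see which extensions exist we compute $\operatorname{Ext}$ groups by (F5), for which we need the stabilizers of pairs of matchings.

\begin{lemma}\label{lem:ext}
We have
\[
\operatorname{Ext}^1_G(W,W)=\operatorname{Ext}^2_G(W,W)=0,\qquad\dim\operatorname{Ext}^1_G(W,W^\varepsilon)=\dim\operatorname{Ext}^1_G(W^\varepsilon,W)=1.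
\]
\end{lemma}

\begin{proof}
Let $(\omega,\omega')\in\Omega\times\Omega$. Color the edges of $\omega$ red and those of $\omega'$ blue. Every point lies on one red and one blue edge, so the union is a disjoint union of cycles of even lengths $2j$ with alternating colors; a cycle of length $2$ is a double edge. The orbit of the pair is determined by the numbers $m_j$ of cycles of length $2j$, and $\sum_jjm_j=p$. The color-preserving symmetries of one cycle of length $2j$ are the $j$ rotations by an even number of steps and the $j$ reflections in axes through midpoints of edges. They form a group $D_{2j}$ of order $2j$ in which no nontrivial element fixes a vertex. The stabilizer of $(\omega,\omega')$ is $\prod_jD_{2j}\wr\Sigma_{m_j}$, of order $\prod_j(2j)^{m_j}m_j!$. This number is divisible by $p$ only if $m_p\ge1$ or some $m_j\ge p$. So only two orbits contribute to cohomology in positive degrees: a single cycle of length $2p$, with stabilizer $D_{2p}$, and $p$ double edges, with stabilizer $\Sigma_2\wr\Sigma_p$.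

\emph{The group $D_{2p}$.} The rotations form a normal subgroup $C_p$ of index $2$, on which $\varepsilon$ is trivial. A reflection is an involution without fixed points on $2p$ points, hence a product of $p$ transpositions, and $\varepsilon$ takes the value $-1$ on it. It inverts $C_p$. By (F2), $H^i(D_{2p},\chi)$ is the space of invariants of a reflection on $H^i(C_p,k)\otimes\chi$ for $\chi\in\{k,\varepsilon\}$. By (F4), for $i=1,2$ the reflection acts as $-1$ if $\chi=k$ and as $+1$ if $\chi=\varepsilon$. So $H^1(D_{2p},k)=H^2(D_{2p},k)=0$ and $\dim H^1(D_{2p},\varepsilon)=1$.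

\emph{The group $\Sigma_2\wr\Sigma_p$.} The base group $\Sigma_2^{\,p}$ is normal of order prime to $p$. It contains transpositions, so it has no invariants on $\varepsilon$, and $H^*(\Sigma_2\wr\Sigma_p,\varepsilon)=0$ by (F3). Also $H^i(\Sigma_2\wr\Sigma_p,k)\cong H^i(\Sigma_p,k)$ by (F3). View $\Sigma_p$ as the permutation group of $\mathbb F_p$ and let $C_p$ be the group of translations, a Sylow $p$-subgroup. The map $x\mapsto-x$ inverts $C_p$. By (F2), $H^i(\Sigma_p,k)$ embeds in its invariants on $H^i(C_p,k)$, which are zero for $i=1,2$ by (F4).

Adding the two contributions in (F5) gives the lemma.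
\end{proof}

So $W$ cannot be glued to itself, but it can be glued to its sign twist, in one way in each direction. Let $0\to W^\varepsilon\to\mathcal E\to W\to0$ be a nonsplit extension. Duality reverses the order of the layers of $\mathcal E$, so we look for a palindromic module with layers $W,W^\varepsilon,W$. The vanishing of $\operatorname{Ext}^2_G(W,W)$ gives its existence, the vanishing of $\operatorname{Ext}^1_G(W,W)$ gives its uniqueness, and uniqueness gives self-duality.

\begin{proposition}\label{prop:X}
Up to isomorphism there is exactly one $kG$-module $X$ with submodules $X_1\subset X_2\subset X$ such that $X_1\cong W$, $X_2/X_1\cong W^\varepsilon$, $X/X_2\cong W$, and such that the extensions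
\[
0\to X_1\to X_2\to X_2/X_1\to0,\qquad0\to X_2/X_1\to X/X_1\to X/X_2\to0
\]
do not split. The module $X$ is self-dual and has a Specht filtration.
\end{proposition}

\begin{proof}
Two extensions whose classes differ by a nonzero scalar have isomorphic middle terms, by an isomorphism that respects the submodules. Since $\operatorname{Ext}^1_G(W,W^\varepsilon)$ is one-dimensional, $X/X_1$ must be isomorphic to $\mathcal E$ with $X_2/X_1$ corresponding to $W^\varepsilon$. So a module $X$ as required is the same as an extension of $\mathcal E$ by $W$ whose class restricts to a nonzero class in $\operatorname{Ext}^1_G(W^\varepsilon,W)$. In the exact sequence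
\[
\operatorname{Ext}^1_G(W,W)\to\operatorname{Ext}^1_G(\mathcal E,W)\to\operatorname{Ext}^1_G(W^\varepsilon,W)\to\operatorname{Ext}^2_G(W,W)
\]
the outer terms vanish by Lemma~\ref{lem:ext}. Hence $\operatorname{Ext}^1_G(\mathcal E,W)$ is one-dimensional and its nonzero classes are exactly those with nonzero restriction. This proves existence and uniqueness.

The dual $X^*$ has submodules $(X/X_2)^*\subset(X/X_1)^*\subset X^*$ with layers $W^*,(W^\varepsilon)^*,W^*$, that is, $W,W^\varepsilon,W$. The two extensions attached to this filtration have middle terms $(X/X_1)^*$ and $X^*/(X/X_2)^*\cong X_2^*$, and they are the duals of the two extensions for $X$, so they do not split. By uniqueness $X^*\cong X$. Refining the filtration of $X$ by Lemma~\ref{lem:paget} gives a Specht filtration.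
\end{proof}

\section{Restriction to $N$ and proof of Theorem~\ref{thm:main}}\label{sec:restrict}

\subsection*{The group $N$ inside $\Sigma_{2p}$}
Identify the $2p$ points with $\mathbb F_p\times\{0,1\}$, two copies of $\mathbb F_p$. Let $Q=\{(s,t)\}\cong\mathbb F_p^2$ act by
\[
(x,0)\mapsto(x+s,0),\qquad(x,1)\mapsto(x+t,1).
\]
It has order $p^2$ and is a Sylow $p$-subgroup of $G$. Put $g=(1,1)$, $a=(1,-1)$, $P=\langle g\rangle$, $A=\langle a\rangle$, and for $c\in\mathbb F_p^\times$ let $h_c\colon(x,i)\mapsto(cx,i)$. Then $Q=P\times A$ since $p$ is odd, and $h_c(s,t)h_c^{-1}=(cs,ct)$. So $Q$ and $C=\{h_c\}$ generate a copy of the group $N=Q\rtimes C$ of Section~\ref{sec:local}. The sign $\varepsilon$ is trivial on $N$, because $Q$ has odd order and $h_c$ induces the same permutation on both copies of $\mathbb F_p$. Thus $W^\varepsilon|_N=W|_N$: the sign twist that was needed to obtain extensions over $G$ is invisible on $N$, and there the layers of $X$ are three copies of one permutation module.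

For $u\in\mathbb F_p^\times$ let $P_u=\{(s,us):s\in\mathbb F_p\}$, so that $P_1=P$, and let $\nu_u\in G$ fix the points $(x,0)$ and send $(x,1)$ to $(ux,1)$. Then $\nu_u(s,t)\nu_u^{-1}=(s,ut)$, so $\nu_uP\nu_u^{-1}=P_u$. For $u\in\mathbb F_p^\times$ and $c\in\mathbb F_p$ let $\omega_{u,c}$ be the matching with edges $\{(x,0),(ux+c,1)\}$, $x\in\mathbb F_p$, and let $\Omega_u=\{\omega_{u,c}:c\in\mathbb F_p\}$. Substituting in the definition gives
\begin{equation}\label{eq:action}
(s,t)\,\omega_{u,c}=\omega_{u,\,c+t-us},\qquad h_c\,\omega_{1,c'}=\omega_{1,cc'},\qquad\nu_u\,\omega_{1,0}=\omega_{u,0}.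
\end{equation}
So $\Omega_u$ is a $Q$-orbit with point stabilizer $P_u$.

\begin{lemma}\label{lem:orbits}
The group $Q$ acts freely on $\Omega\setminus\bigcup_u\Omega_u$. The module $X$ is projective over every subgroup of $G$ generated by a $p$-cycle.
\end{lemma}

\begin{proof}
Suppose that $(s,t)\ne(0,0)$ fixes $\omega\in\Omega$. Each copy of $\mathbb F_p$ has an odd number of points, so $\omega$ has a \emph{cross edge} $\{(x,0),(x',1)\}$. If $t=0$, then $\{(x+s,0),(x',1)\}$ is also an edge of $\omega$ and shares a point with the first, so $s=0$, a contradiction. Exchanging the two copies excludes $s=0$. So $s,t\ne0$. The set of $x$ for which $(x,0)$ lies on a cross edge is nonempty and invariant under $x\mapsto x+s$, so it is all of $\mathbb F_p$. Hence $\omega$ consists of edges $\{(x,0),(\theta(x),1)\}$ for a bijection $\theta$ with $\theta(x+s)=\theta(x)+t$. Then $\theta(js)=\theta(0)+jt$ for all $j$, that is, $\omega=\omega_{u,c}$ with $u=t/s$ and $c=\theta(0)$.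

The stabilizers in $Q$ of matchings are therefore $1$ and the $P_u$, and these meet $\langle(1,0)\rangle$ trivially. So the $p$-cycle $(1,0)$ generates a group acting freely on $\Omega$, and by conjugacy so does every $p$-cycle. The layers of $X$ are free over such a group, hence so is $X$.
\end{proof}

For example, if $p=5$ then $|\Omega|=9\cdot7\cdot5\cdot3\cdot1=945$, the four orbits $\Omega_u$ contain $20$ matchings, and the other $925$ fall into $37$ free orbits of size $25$.

By \eqref{eq:action}, $\Omega_1$ is stable under $N$, the group $P$ acts trivially on it, $A$ acts regularly on it because $a\,\omega_{1,c}=\omega_{1,c-2}$, and $C$ fixes $\omega_{1,0}$. In the notation of Section~\ref{sec:local}, $k\Omega_1\cong J(0)$. We cut out the part of $X|_N$ whose layers are $k\Omega_1$. The extensions in $X$ do not split over $G$, and the following lemma shows that this is still seen on $\Omega_1$.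

\begin{lemma}\label{lem:nonsplit}
Let $\chi\in\{k,\varepsilon\}$ and let $0\to U\to V\to W\otimes\chi\to0$ be a nonsplit exact sequence of $kG$-modules. Then no preimage of $\omega_{1,0}$ in $V$ is fixed by $P$.
\end{lemma}

\begin{proof}
Suppose that $v\in V$ is a preimage fixed by $P$. For $u\in\mathbb F_p^\times$ the vector $\nu_uv$ is fixed by $P_u$ and maps to $\pm\omega_{u,0}$. So in every $Q$-orbit $\Omega_u$ the point $\omega_{u,0}$ has a preimage $v_u$ fixed by its stabilizer, and $q\omega_{u,0}\mapsto qv_u$ is a well-defined $kQ$-linear section over $k\Omega_u$; recall that $\chi$ is trivial on $Q$. On a free orbit, any preimage of one point defines a section in the same way. By Lemma~\ref{lem:orbits} these are all the orbits, so the sequence splits over $Q$. By (F2) it splits over $G$, a contradiction.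
\end{proof}

\begin{proposition}\label{prop:restrict}
There is a decomposition $X|_N=J\oplus J'$ such that
\begin{enumerate}
\item[(a)] $J\cong J(T)$ for a matrix $T\in M_3(k)$ with $T^3=0\ne T^2$;
\item[(b)] $J'|_P$ is projective;
\item[(c)] $\operatorname{Ext}^1_N(J,J')=0=\operatorname{Ext}^1_N(J',J)$.
\end{enumerate}
\end{proposition}

\begin{proof}
Let $\Omega'=\Omega\setminus\Omega_1$. Each layer of $X|_N$ is $k\Omega_1\oplus k\Omega'$. The stabilizer in $Q$ of a point of $\Omega'$ is $1$ or $P_u$ with $u\ne1$, so it meets $P$ trivially. Hence $P$ acts freely on $\Omega'$, and the stabilizer in $Q$ of a pair in $\Omega_1\times\Omega'$ is trivial. As $Q$ is a normal Sylow $p$-subgroup of $N$, the stabilizer of such a pair in $N$ has order prime to $p$. By (F5), $\operatorname{Ext}^1_N$ vanishes between $k\Omega_1$ and $k\Omega'$ in both directions. Lemma~\ref{lem:split} gives $X|_N=J\oplus J'$ with (c), where $J_i=J\cap X_i$ defines a filtration $J_1\subset J_2\subset J$ whose layers map isomorphically onto the summands $k\Omega_1$ of the layers of $X$, and $J'$ has three layers $k\Omega'$. These are free over $P$, which gives (b).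

Since $|C|$ is prime to $p$ and $C$ fixes $\omega_{1,0}$, averaging gives $C$-fixed vectors $w_1\in J$, $w_2\in J_2$, $w_3\in J_1$ that map to $\omega_{1,0}$ in $J/J_2$, $J_2/J_1$, $J_1$ respectively. Each layer is a free $kA$-module with basis $\omega_{1,0}$, so $w_1,w_2,w_3$ is a $kA$-basis of $J$. By Lemma~\ref{lem:normal}, $J\cong J(T)$, where $yT$ is the matrix of $\ell(g)$. As $P$ acts trivially on the layers and $\ell(g)$ is a multiple of $g-1$, the operator $\ell(g)$ lowers the filtration:
\[
\ell(g)w_1=y(\lambda w_2+\mu w_3),\qquad\ell(g)w_2=y\lambda'w_3,\qquad\ell(g)w_3=0\qquad(\lambda,\lambda',\mu\in k).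
\]
So $T^3=0$, and $T^2$ sends the first basis vector to $\lambda\lambda'$ times the third. It remains to show that $\lambda,\lambda'\ne0$. A vector killed by $\ell(g)$ is fixed by $P$, because $\ell(g)$ is $g-1$ times a unit of $kP$. If $\lambda=0$, then the image of $w_1$ in $X/X_1$ is a $P$-fixed preimage of $\omega_{1,0}\in X/X_2\cong W$. If $\lambda'=0$, then $w_2\in X_2$ is a $P$-fixed preimage of $\omega_{1,0}\in X_2/X_1\cong W^\varepsilon$. Both cases contradict Lemma~\ref{lem:nonsplit}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The module $X$ is self-dual by Proposition~\ref{prop:X}. By Lemma~\ref{lem:J3}, $J$ is indecomposable and not projective over $P$, while $J'$ is projective over $P$. Lemma~\ref{lem:pick}, applied to $P\le N\le G$, gives an indecomposable self-dual summand $M$ of $X$ with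
\begin{equation}\label{eq:Mres}
M|_N\cong J\oplus J'',\qquad J''\mid J' .
\end{equation}
By Lemma~\ref{lem:summand}, $M$ has a Specht filtration. Suppose that $M$ lifts over some $\mathcal O$. Then so does $M|_N\cong J\oplus J''$. By Proposition~\ref{prop:restrict}(c), $\operatorname{Ext}^1_N$ vanishes between $J$ and $J''$ in both directions, so $J$ lifts by Lemma~\ref{lem:liftsplit}. This contradicts Lemma~\ref{lem:J3}(c).
\end{proof}

\begin{remark}
Two layers are enough to obstruct lifting: $\mathcal E|_N\cong J/J_1\oplus J'/(J'\cap X_1)$, where $J/J_1$ is the module $J(T_2)$ of a nonzero nilpotent $2\times2$ matrix $T_2$, so the same argument shows that $\mathcal E$ does not lift. The third layer serves only to obtain self-duality. Since signed Young modules and trivial source modules lift, $M$ is neither. The hypothesis $p>3$, rather than $p>2$, was used twice: in Lemma~\ref{lem:summand}, and in Lemma~\ref{lem:J3}(b), which distinguishes $M$ from the other summands of $X$.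
\end{remark}

\section{The range of degrees: proof of Theorem~\ref{thm:range}}\label{sec:range}

We use the standard fact that the simple $k\Sigma_d$-modules are self-dual. For a module $U$ let $\operatorname{top}U=U/\operatorname{rad}U$.

\subsection*{Degrees $d<2p$: every such module lifts}
Recall that the blocks of $k\Sigma_d$ correspond to $p$-cores, and that a block with core of size $d-pw$ has \emph{weight} $w$. If $d<2p$, then $w\le1$. Blocks of weight $0$ are semisimple, so their modules are projective. It is classical that a block of weight $1$ is a Brauer tree algebra whose tree is a line with $p-1$ edges and no exceptional vertex. This means that its simple modules can be numbered $D_1,\dots,D_{p-1}$ so that the projective cover $P_i$ of $D_i$ has top and socle $D_i$ and $\operatorname{rad}P_i/\operatorname{soc}P_i\cong D_{i-1}\oplus D_{i+1}$, where $D_0=D_p=0$. The point is that the simple modules fall into two classes, odd and even, with no extensions inside a class. To see this, recall that $\operatorname{Ext}^1(D_i,D_j)\cong\operatorname{Hom}(\operatorname{rad}P_i,D_j)$. A map $\operatorname{rad}P_i\to D_j$ that does not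 kill the simple socle is injective, which is impossible because $\operatorname{rad}P_i$ is not simple. So every such map factors through $D_{i-1}\oplus D_{i+1}$, and
\begin{equation}\label{eq:parity}
\operatorname{Ext}^1(D_i,D_j)=0\quad\text{whenever }i\equiv j\pmod2 .
\end{equation}

\begin{proposition}\label{prop:small}
Let $d<2p$ and let $U$ be an indecomposable self-dual $k\Sigma_d$-module with a Specht filtration. Then $U$ is projective or a simple Specht module. In particular $U$ lifts.
\end{proposition}

\begin{proof}
Assume that $U$ is not projective, so that it lies in a block of weight $1$. No map $P_i\to U$ is injective, for otherwise the injective module $P_i$ would be a summand of $U$, and $U\cong P_i$. So every map $P_i\to U$ kills the simple socle of $P_i$. Taking a projective cover, we see that $U$ is a quotient of a direct sum of modules $P_i/\operatorname{soc}P_i$. These have semisimple radicals, hence $\operatorname{rad}U$ is semisimple.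

Apply Lemma~\ref{lem:split} to the filtration $0\subseteq\operatorname{rad}U\subset U$ as follows. Let $F_1^+$ and $F_1^-$ be the sums of the even and of the odd constituents of $\operatorname{rad}U$, and let $F_2^+$ and $F_2^-$ be the sums of the odd and of the even constituents of $\operatorname{top}U$. Then $F_2^+$ and $F_1^-$ are both odd and $F_2^-$ and $F_1^+$ are both even, so the hypothesis holds by \eqref{eq:parity}. Thus $U=U^+\oplus U^-$, and one summand is zero. It follows that $\operatorname{top}U$ and $\operatorname{rad}U$ have no common constituent.

Suppose that $U$ is not simple. A simple submodule not contained in $\operatorname{rad}U$ is not contained in some maximal submodule, so it is a direct summand of $U$, and $U$ would be simple. Hence $\operatorname{soc}U\subseteq\operatorname{rad}U$, and the nonzero modules $\operatorname{top}U$ and $\operatorname{soc}U$ have no common constituent. But $\operatorname{soc}U\cong(\operatorname{top}U^*)^*\cong(\operatorname{top}U)^*\cong\operatorname{top}U$, because $U$ and the simple modules are self-dual. This is a contradiction, so $U$ is simple. A Specht filtration of a simple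 module has one layer, so $U$ is a Specht module. Projective modules and Specht modules lift.
\end{proof}

\subsection*{Degrees $d\ge2p$: modules that do not lift}
Write $d=2p+r$, let $I_0=\{1,\dots,2p\}$ and $\mathcal H=\Sigma_{2p}\times\Sigma_r\le\Sigma_d$, and keep $M,X,J,J',J''$ and $P\le Q\le N\le\Sigma_{2p}$ from Section~\ref{sec:restrict}. The plan is to induce $M$ to $\Sigma_d$ and to choose a summand. To apply Lemma~\ref{lem:pick} we need an indecomposable $k\mathcal H$-module that restricts to copies of $M$, and we need the rest of the induced module to be projective over $Q$. Tensoring $M$ with a projective indecomposable module achieves both.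

Let $Y$ be a projective indecomposable $k\Sigma_r$-module, with $Y=k$ if $r=0$. It is the projective cover of a simple module $D$. Group algebras are symmetric, so $Y$ is also the injective hull of $D$, and $Y^*$ is the projective cover of $D^*\cong D$; thus $Y$ is self-dual. It is a summand of $k\Sigma_r=\Phi(E^{\otimes r})$, and $E^{\otimes r}$ has a good filtration by (S2) since $E=\nabla((1))$. So $Y$ has a Specht filtration by Lemma~\ref{lem:summand}. The $k\mathcal H$-module $M\boxtimes Y$ is indecomposable: its endomorphism ring is $\operatorname{End}(M)\otimes_k\operatorname{End}(Y)$, and both factors are local with residue field $k$ because $k$ is algebraically closed, so the tensor product is local. Put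
\[
Z=\operatorname{Ind}_{\mathcal H}^{\Sigma_d}(M\boxtimes Y).
\]
The module $Z$ is self-dual, since $M$ and $Y$ are and induction commutes with duality. It has a filtration with layers $\operatorname{Ind}_{\mathcal H}^{\Sigma_d}(S^\lambda\boxtimes S^\mu)\cong\Phi(\nabla(\lambda)\otimes\nabla(\mu))$, so it has a Specht filtration by (S1) and (S2).

\begin{lemma}\label{lem:product}
Let $D_0\le\Gamma_1\times\Gamma_2$ be finite groups, let $U_1$ be a $k\Gamma_1$-module that is projective over $D_0\cap\Gamma_1$, and let $U_2$ be a projective $k\Gamma_2$-module. Then $U_1\boxtimes U_2$ is projective over $D_0$.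
\end{lemma}

\begin{proof}
It suffices to treat $U_2=k\Gamma_2$, where $U_1\boxtimes k\Gamma_2\cong\operatorname{Ind}_{\Gamma_1}^{\Gamma_1\times\Gamma_2}U_1$. The double cosets $D_0\backslash(\Gamma_1\times\Gamma_2)/\Gamma_1$ have representatives in $\Gamma_2$, which centralizes $\Gamma_1$. By Mackey's formula the restriction to $D_0$ is a direct sum of copies of $\operatorname{Ind}_{D_0\cap\Gamma_1}^{D_0}U_1$, which is projective.
\end{proof}

\begin{lemma}\label{lem:Zres}
We have $Z|_{\mathcal H}=(M\boxtimes Y)\oplus Z'$ with $Z'|_N$ projective.
\end{lemma}

\begin{proof}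
The group $\mathcal H$ is the setwise stabilizer of $I_0$, so the cosets $x\mathcal H$ correspond to the subsets $I=xI_0$ of size $2p$ in $\{1,\dots,d\}$. Thus $Z=\bigoplus_IZ_I$ with $Z_I=x\otimes(M\boxtimes Y)$, and $\Sigma_d$ permutes the $Z_I$ as it permutes the sets $I$. We have $Z_{I_0}=M\boxtimes Y$, and $Z'=\bigoplus_{I\ne I_0}Z_I$ is a $k\mathcal H$-submodule. By (F1) it suffices to show that $Z'$ is projective over $Q$. The sum of the $Z_{I'}$ over the $Q$-orbit of $I$ is $\operatorname{Ind}_{Q_I}^QZ_I$, where $Q_I$ is the setwise stabilizer of $I$ in $Q$. So we must show that $Z_I$ is projective over $Q_I$ for $I\ne I_0$.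

Let $\Sigma(I)$ and $\Sigma(I^c)$ be the symmetric groups of $I$ and of its complement. As a module for $x\mathcal Hx^{-1}=\Sigma(I)\times\Sigma(I^c)$, which contains $Q_I$, we have $Z_I\cong M_I\boxtimes Y_I$, where $M_I$ and $Y_I$ are $M$ and $Y$ transported by conjugation with $x$. So $Y_I$ is projective, and $M_I$ is projective over every subgroup generated by a $p$-cycle, by Lemma~\ref{lem:orbits} and $M\mid X$. As $|I|=|I_0|$ and $I\ne I_0$, some point of $I_0$ lies outside $I$, and $Q_I\cap\Sigma(I)$ fixes it. The stabilizer in $Q$ of a point of $I_0$ is $\langle(1,0)\rangle$ or $\langle(0,1)\rangle$, so $Q_I\cap\Sigma(I)$ is trivial or generated by a $p$-cycle. Lemma~\ref{lem:product} applies.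
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:range}]
For $d<2p$ use Proposition~\ref{prop:small}. Let $d\ge2p$ and put $m_0=\dim Y\ge1$. By \eqref{eq:Mres},
\[
(M\boxtimes Y)|_N\cong(M|_N)^{\oplus m_0}\cong J^{\oplus m_0}\oplus J''^{\,\oplus m_0},
\]
which is not projective over $P$ by Lemma~\ref{lem:J3}(b), while $Z'$ is projective over $P$ by Lemma~\ref{lem:Zres}. Lemma~\ref{lem:pick}, applied to $P\le\mathcal H\le\Sigma_d$, gives an indecomposable self-dual summand $M_d$ of $Z$ with $M_d|_{\mathcal H}\cong(M\boxtimes Y)\oplus Z''$ and $Z''\mid Z'$. By Lemma~\ref{lem:summand}, $M_d$ has a Specht filtration. For $m\ge1$,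
\[
M_d^{\oplus m}|_N\cong J^{\oplus mm_0}\oplus U,\qquad U=J''^{\,\oplus mm_0}\oplus(Z''|_N)^{\oplus m}.
\]
The group $\operatorname{Ext}^1_N$ vanishes in both directions between $J$ and $J''$ by Proposition~\ref{prop:restrict}(c), and between $J$ and $Z''|_N$ because the latter is projective and injective. If $M_d^{\oplus m}$ lifted, then $J^{\oplus mm_0}$ would lift by Lemma~\ref{lem:liftsplit}, contrary to Lemma~\ref{lem:J3}(c). So no $M_d^{\oplus m}$ lifts, and the case $m=1$ gives the remaining implication of the first statement.
\end{proof}

\begin{thebibliography}{9}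

\bibitem{Hemmer}
David J. Hemmer, \emph{Symmetric group modules with Specht and dual Specht filtrations}, arXiv:math/0608181 (2006).

\end{thebibliography}
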